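# Three-dimensional orbit spaces of $p$-adic actions on one-dimensional compacta

## 1. Cohomological dimension, $p$-adic actions, and two questions

A **compactum** is a (nonempty) compact metric space, $p$ is a fixed prime, actions are continuous, $H^*$ is Čech cohomology, and $\dim$ is covering dimension. We write $S^1=\mathbb R/\mathbb Z$ additively, and $[u]$ for the class of a real number or vector $u$ modulo the lattice in question.

**Definition (cohomological dimension).** For an abelian group $G$, $\dim_GX$ is the least integer $n\ge 0$ such that $H^{n+1}(X,F;G)=0$ for every closed $F\subset X$.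

Recall that $\dim_GX\le\dim X$ when $X$ is finite-dimensional.

**Example.** Let $P$ be a compact polyhedron of dimension $n$ and $G\ne0$. Take an $n$-simplex $\kappa$ of a triangulation and $F=P\setminus\operatorname{int}\kappa$. Then $H^n(P,F;G)=H^n(\kappa,\partial\kappa;G)=G\neq0$. By Lemma 2.1 below, vanishing of relative cohomology passes to higher degrees, so $\dim_GP\ge n$, hence $\dim_GP=n$. A compactum with $\dim_GX<\dim X$ is therefore never a polyhedron. We build one in Section 4.

**Definition ($p$-adic integers, orbit space).** $A_p=\varprojlim\mathbb Z/p^k$ is the compact group of $p$-adic integers. If $A_p$ acts on a compactum $Z$, then $Z/A_p$ is the space of orbits with the quotient topology.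

**Examples.** $A_p$ acts on itself by translation, and the orbit space is a point. It acts on the cone over $A_p$, fixing the apex, and the orbit space is $[0,1]$. It acts freely on the solenoid $\varprojlim(\mathbb R/\mathbb Z\xleftarrow{p}\mathbb R/\mathbb Z\xleftarrow{p}\cdots)$ as the kernel of the projection to the first circle, and the orbit space is $\mathbb R/\mathbb Z$. In these three examples the dimension of the orbit space equals that of the space.

Two facts are given to us.

(a) For an action of $A_p$ on a compactum $Z$, $\dim_{\mathbb Z[1/p]}Z=\dim_{\mathbb Z[1/p]}Z/A_p$. Hence if $X=Z/A_p$ with $\dim Z=n$, then $\dim_{\mathbb Z[1/p]}X\le n$.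

(b) (Levin) Let $X$ be an $(n+2)$-dimensional compactum with $n\ge2$. Then $X$ is the orbit space of an action of $A_p$ on an $n$-dimensional compactum if and only if $\dim_{\mathbb Z[1/p]}X\le n$.

The case $n=1$ is a problem from Michael Levin, "On p-adic actions raising dimension by 2", arXiv:1910.01476 (2019):

1. Does there exist a 3-dimensional compactum that is the orbit space of an action of $A_p$ on a 1-dimensional compactum?
2. Is every 3-dimensional compactum $X$ with $\dim_{\mathbb Z[1/p]}X=1$ the orbit space of an action of $A_p$ on a 1-dimensional compactum?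

Both answers are **yes**, for every prime $p$. Here is what we shall prove.

**Theorem A.** Let $X$ be a compactum with $\dim X\le3$ and $\dim_{\mathbb Z[1/p]}X\le1$. Then there are a compactum $Z$ with $\dim Z\le1$ and an action of $A_p$ on $Z$ with $Z/A_p\cong X$.

**Theorem B.** There is a compactum $X$ with $\dim X=\dim_{\mathbb Z/p}X=3$ and $\dim_{\mathbb Z[1/p]}X=1$.

**Corollary.**
1. Every 3-dimensional compactum $X$ with $\dim_{\mathbb Z[1/p]}X=1$ is the orbit space of an action of $A_p$ on a 1-dimensional compactum.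
2. There is a 3-dimensional compactum that is the orbit space of an action of $A_p$ on a 1-dimensional compactum.
3. A compactum $X$ with $\dim X\le3$ is the orbit space of an $A_p$-action on a compactum of dimension $\le1$ if and only if $\dim_{\mathbb Z[1/p]}X\le1$.

*Proof from Theorems A and B.* For 1, Theorem A gives $Z$ with $\dim Z\le1$, and by (a) $1=\dim_{\mathbb Z[1/p]}X=\dim_{\mathbb Z[1/p]}Z\le\dim Z$. For 2, apply 1 to the $X$ of Theorem B. In 3, "if" is Theorem A and "only if" is (a). $\square$

**Proposition C.** If $A_p$ acts freely on a compactum $Z$ with $\dim Z\le1$, then $\dim_{\mathbb Z/p}Z/A_p\le2$. So for the $X$ of Theorem B the action cannot be free.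

*The easiest cases.* If $\dim X\le1$, let $A_p$ act trivially on $Z=X$. If $X$ is the square $I^2$, the example above gives $\dim_{\mathbb Z[1/p]}X=2$, so by (a) $X$ is not the orbit space of a 1-dimensional compactum.

**Textbook facts.** For a finitely generated free abelian group $\Lambda$ put $\Lambda_{\mathbb R}=\Lambda\otimes\mathbb R$ and $T_\Lambda=\Lambda_{\mathbb R}/\Lambda$, a torus.

- (S1) *Homotopy extension (HEP, Borsuk).* Let $B$ be closed in a compactum $Z$ and $Y$ a compact ANR, e.g. a compact polyhedron. A homotopy of $g|_B$, where $g:Z\to Y$, extends to a homotopy of $g$. In particular, if $f_0\simeq f_1:B\to Y$ and $f_0$ extends over $Z$, so does $f_1$. Also, every map $B\to Y$ extends to a neighborhood of $B$.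
- (S2) $H^1(Z;\Lambda)=[Z,T_\Lambda]$.
- (S3) *Continuity of Čech cohomology.* In particular, if $Z=\varprojlim M_i$ with projections $pr_i$, $B\subset Z$ is closed and $f:B\to\mathbb R/\mathbb Z$, then there are $i_0$, an open $O\supset pr_{i_0}(B)$ in $M_{i_0}$ and $f_0:O\to\mathbb R/\mathbb Z$ with $f_0\,pr_{i_0}|_B\simeq f$.
- (S4) $\dim Z\le1$ if and only if every map $B\to S^1$ of a closed $B\subset Z$ extends over $Z$.
- (S5) An inverse limit of compact polyhedra of dimension $\le3$ has dimension $\le3$. Conversely (Freudenthal) every compactum of dimension $\le3$ is the limit of an inverse sequence of compact polyhedra of dimension $\le3$ with PL bonding maps.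
- (S6) *PL topology.* A map of a compact polyhedron to a polyhedron that is PL on a subpolyhedron $P_0$ is homotopic rel $P_0$ to a PL map. The mapping cylinder of a PL map of compact polyhedra is a compact polyhedron.

## 2. What $\dim_{\mathbb Z[1/p]}X\le1$ says about circle-valued maps

**Lemma 2.1.** Let $X$ be a compactum, $G$ an abelian group, $k\ge0$. The following are equivalent, coefficients in $G$:
(i) $H^{k+1}(X,F)=0$ for all closed $F\subset X$;
(ii) $H^k(X)\to H^k(F)$ is onto for all closed $F\subset X$;
(iii) $H^{k+1}(F,F')=0$ for all closed $F'\subset F\subset X$.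
If they hold for $k$, they hold for $k+1$.

*Proof.* (iii)$\Rightarrow$(i) is clear, and (i)$\Rightarrow$(ii) is the exact sequence of $(X,F)$. Assume (ii). Then $H^k(F)\to H^k(F')$ is onto for closed $F'\subset F$, because $H^k(X)\to H^k(F')$ factors through it.

We show $H^{k+1}(F)=0$. Let $\alpha\in H^{k+1}(F)$. Since $H^{k+1}$ of a point is $0$, continuity gives each point of $F$ a closed neighborhood in $F$ on which $\alpha$ vanishes. So $F=F_1\cup\dots\cup F_s$ with $F_l$ closed and $\alpha|_{F_l}=0$. Suppose $\alpha|_P=0$ for $P=F_1\cup\dots\cup F_{l-1}$. In the Mayer–Vietoris sequence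
$$H^k(P)\oplus H^k(F_l)\to H^k(P\cap F_l)\to H^{k+1}(P\cup F_l)\to H^{k+1}(P)\oplus H^{k+1}(F_l)$$
the first map is onto, so the last is injective and $\alpha|_{P\cup F_l}=0$. By induction $\alpha=0$.

Now (iii) follows from $H^k(F)\to H^k(F')\to H^{k+1}(F,F')\to H^{k+1}(F)=0$, whose first map is onto. Finally $H^{k+1}(F)=0$ for all $F$ makes (ii) trivially true for $k+1$. $\square$

So $\dim_GX\le k$ is equivalent to each of (i)–(iii) for that $k$.

Let $\dim_{\mathbb Z[1/p]}X\le1$. Since $H^2(F,F';\mathbb Z)\otimes\mathbb Z[\frac1p]=H^2(F,F';\mathbb Z[\frac1p])=0$,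
$$H^2(F,F';\mathbb Z)\ \text{is $p$-primary torsion for all closed } F'\subset F\subset X.\tag{1}$$

**Lemma 2.2.** (a) Let $\dim_{\mathbb Z[1/p]}X\le1$, let $F'\subset F\subset X$ be closed, and let $a:F'\to T_\Lambda$ be a map. For some power $n$ of $p$ (hence for all larger ones) $na$ extends over $F$.
(b) Suppose that for each closed $B\subset X$ and each $f:B\to\mathbb R/\mathbb Z$ there is a power $n$ of $p$ such that $nf$ is homotopic to a map that extends over $X$. Then $\dim_{\mathbb Z[1/p]}X\le1$.

*Proof.* (a) The coboundary of $[a]\in H^1(F';\Lambda)$ lies in $H^2(F,F';\Lambda)$, a finite sum of copies of $H^2(F,F';\mathbb Z)$, so by (1) it is killed by a power $n$ of $p$. Then $n[a]$ is a restriction from $H^1(F;\Lambda)$, i.e. $na$ is homotopic to a map extending over $F$. Use HEP.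

(b) An element of $H^1(B;\mathbb Z[\frac1p])=H^1(B;\mathbb Z)\otimes\mathbb Z[\frac1p]$ has the form $p^{-l}[f]$. If $n[f]$ is the restriction of $\beta\in H^1(X;\mathbb Z)$, then $p^{-l}[f]$ is the restriction of $p^{-l}n^{-1}\beta$. This is (ii) of Lemma 2.1 for $k=1$. $\square$

## 3. Tori and cylinders attached to triangles and tetrahedra

Let $K$ be a finite simplicial complex, $\dim K\le3$. We write $\Delta$ for 2-simplices, $\sigma$ for 3-simplices, and $\kappa$ for simplices of any dimension.

*Triangles.* Let $\Lambda_\Delta=\mathbb Z$, $T_\Delta=\mathbb R/\mathbb Z$, and let $a_\Delta:\partial\Delta\to T_\Delta$ be a PL homeomorphism sending a vertex $b_\Delta$ to $0$.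

*Tetrahedra.* Let $W_\sigma=\sigma^{(1)}$ be the edge graph, $\Lambda_\sigma=H_1(W_\sigma)\cong\mathbb Z^3$, $T_\sigma=T_{\Lambda_\sigma}$. The star of one vertex in $W_\sigma$ is a tree containing all vertices. The other three edges $\epsilon_1,\epsilon_2,\epsilon_3$ give a basis $x_1,x_2,x_3$ of $\Lambda_\sigma$. Let $a_\sigma:W_\sigma\to T_\sigma$ be $0$ on the tree and $\epsilon_k(t)\mapsto tx_k$, $t\in[0,1]$. It induces the identity of $\Lambda_\sigma$ on $H_1$. So every map $f:W_\sigma\to\mathbb R/\mathbb Z$ is homotopic to $c\circ a_\sigma$, where $c\in\mathrm{Hom}(\Lambda_\sigma,\mathbb Z)$ is induced by $f$ and is also read as a map $T_\sigma\to\mathbb R/\mathbb Z$.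

*Incidence.* For $\Delta<\sigma$ let $w_\Delta\in\Lambda_\sigma$ be the class of $\partial\Delta$ oriented by $a_\Delta$, and $j=j_{\sigma\Delta}:T_\Delta\to T_\sigma$, $t\mapsto tw_\Delta$. Since $W_\sigma/\partial\Delta$ is a graph, $H_1(W_\sigma,\partial\Delta)$ is free. So $w_\Delta$ is primitive and $j$ is injective.

**Example.** Let $\sigma=v_0v_1v_2v_3$, with tree the star of $v_0$ and $\epsilon_1=v_1v_2$, $\epsilon_2=v_2v_3$, $\epsilon_3=v_1v_3$. For $\Delta=v_0v_1v_2$ we have $w_\Delta=\pm x_1$, and for $\Delta=v_1v_2v_3$ we have $w_\Delta=\pm(x_1+x_2-x_3)$. On $\partial(v_0v_1v_2)$ the map $a_\sigma$ stands still on two edges and runs once around on the third, while $ja_\Delta$ runs steadily. The next object records the discrepancy.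

*The correction $h$.* The maps $a_\sigma|_{\partial\Delta}$ and $ja_\Delta$ agree on $\pi_1$, and both are $0$ at $b_\Delta$. So there is a PL map $h=h_{\sigma\Delta}:\partial\Delta\to(\Lambda_\sigma)_{\mathbb R}$ with $h(b_\Delta)=0$ and
$$a_\sigma|_{\partial\Delta}=ja_\Delta+[h].\tag{2}$$
Extend $h$ to a PL map $\hat h=\hat h_{\sigma\Delta}$ on $\Delta$. Also view $h$ as a function on $T_\Delta\cong\partial\Delta$ and choose a PL map $\eta=\eta_{\sigma\Delta}:T_\Delta\times[0,1]\to(\Lambda_\sigma)_{\mathbb R}$ with
$$\eta(t,0)=h(t),\qquad \eta(0,s)=0,\qquad \eta(t,s)=0\ \text{ for }s\ge\tfrac12 .\tag{3}$$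
(Triangulate $T_\Delta\times[0,\frac12]$ with vertices only at the two ends, with $\{0\}\times[0,\frac12]$ an edge and $h$ linear on the simplices of $T_\Delta\times0$. Put $0$ at the vertices with $s=\frac12$ and extend linearly.)

*Cylinders.* Let $n,\rho$ be powers of $p$. Let $L_\Delta$ be the mapping cylinder of $n:T_\Delta\to T'_\Delta$, where $T'_\Delta$ is a copy of $T_\Delta$, with coordinates $(t,s)$ and $(t,1)\sim nt\in T'_\Delta$. Put $L_{\partial\sigma}=W_\sigma\cup\bigcup_{\Delta<\sigma}L_\Delta$, glued by $a_\Delta:\partial\Delta\cong T_\Delta\times0$. Define $\beta_\sigma:L_{\partial\sigma}\to T_\sigma$ by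
$$\beta_\sigma=na_\sigma\text{ on }W_\sigma,\qquad \beta_\sigma(t,s)=n\big(jt+[\eta(t,s)]\big)\text{ on }L_\Delta,\qquad \beta_\sigma=j\text{ on }T'_\Delta.\tag{4}$$
At $s=0$ the first two agree by (2). At $s=1$ we have $n\,jt=j(nt)$. So $\beta_\sigma$ is well defined, and it is PL. Let $\mathbb L_\sigma$ be the mapping cylinder of $\rho\beta_\sigma:L_{\partial\sigma}\to T_\sigma$, a compact polyhedron of dimension $3$.

**Example.** For $n=p=2$, $L_\Delta$ is the mapping cylinder of the double covering of a circle: a Möbius band, with boundary $T_\Delta\times0$ and core $T'_\Delta$.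

The point of these spaces is this. A map $a_\Delta x:X_{\partial\Delta}\to T_\Delta$ such that $n\,a_\Delta x$ extends over $X_\Delta$ gives a map $X_\Delta\to L_\Delta$, and similarly for $\mathbb L_\sigma$. Read backwards, if we replace $\Delta$ by $L_\Delta$, maps $\partial\Delta\to\mathbb R/\mathbb Z$ extend after multiplication by $n$.

## 4. Theorem B: replacing simplices by cylinders

Let $n=\rho=p$ in this section.

**Step 1 (the replacement).** For $K$ as in Section 3 let $\hat K=K^{(1)}\cup\bigcup_\Delta L_\Delta\cup\bigcup_\sigma\mathbb L_\sigma$, a compact polyhedron of dimension $\le3$. Put $\hat K_\kappa=\kappa$ if $\dim\kappa\le1$, $\hat K_\Delta=L_\Delta$, $\hat K_\sigma=\mathbb L_\sigma$, and $\hat K_A=\bigcup_{\kappa\subset A}\hat K_\kappa$ for a subcomplex $A$. Since simplices are contractible, there is $\pi:\hat K\to K$ that is the identity on $K^{(1)}$ with $\pi(\hat K_\kappa)\subset\kappa$ for all $\kappa$: extend over the $L_\Delta$, then over the $\mathbb L_\sigma$.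

**Step 2 (mod $p$ homology survives).** *For each subcomplex $A$, $\pi_*:H_3(\hat K,\hat K_A;\mathbb F_p)\to H_3(K,A;\mathbb F_p)$ is onto.*

Order the vertices of $K$. We define a chain map $\mathcal E:C_*(K;\mathbb F_p)\to S_*(\hat K;\mathbb F_p)$ to singular chains with $\mathcal E(\kappa)\in S_*(\hat K_\kappa)$. On vertices and edges it is the inclusion. The circle $T_\Delta\times0$ is homologous in $L_\Delta$ to $p$ times the cycle $T'_\Delta$, so mod $p$ the cycle $\mathcal E(\partial\Delta)$ bounds in $L_\Delta$. Let $\mathcal E(\Delta)$ be a chain it bounds. The cycle $\mathcal E(\partial\sigma)$ of $L_{\partial\sigma}$ is homologous in $\mathbb L_\sigma$ to its image under $p\beta_\sigma$ in $T_\sigma$. Multiplication by $p$ on $T_\sigma$ induces multiplication by $p^2=0$ on $H_2(T_\sigma;\mathbb F_p)$. So $\mathcal E(\partial\sigma)$ bounds in $\mathbb L_\sigma$. Choose $\mathcal E(\sigma)$ accordingly.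

Both $\pi_\#\mathcal E$ and the inclusion $C_*(K;\mathbb F_p)\to S_*(K;\mathbb F_p)$ are carried by the acyclic carrier $\kappa\mapsto S_*(\kappa;\mathbb F_p)$, and they agree on vertices. Hence they are chain homotopic through a homotopy preserving all subcomplexes, and $\pi_*\mathcal E_*$ is the standard isomorphism on $H_3(K,A;\mathbb F_p)$. So $\pi_*$ is onto.

**Step 3 (circle-valued maps extend after multiplication by $p^2$).** *If $f:A\to\mathbb R/\mathbb Z$ is a map of a subcomplex, then $p^2f\pi:\hat K_A\to\mathbb R/\mathbb Z$ extends over $\hat K$.*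

Extend $f$ over $A\cup K^{(1)}$. First we define $g$ on $\hat K_A\cup\hat K_{K^{(2)}}$. Put $g=pf\pi$ on $\hat K_A\cup K^{(1)}$. For $\Delta\not\subset A$ let $d$ be the degree of $f|_{\partial\Delta}$ with respect to $a_\Delta$, so $f|_{\partial\Delta}\simeq d\,a_\Delta$. Then $pf|_{\partial\Delta}\simeq d\cdot p\,a_\Delta$, the restriction of $d\cdot(\text{the retraction }L_\Delta\to T'_\Delta,\ (t,s)\mapsto pt)$. By HEP $pf|_{\partial\Delta}$ extends over $L_\Delta$.

Now let $\sigma\not\subset A$, and let $c\in\mathrm{Hom}(\Lambda_\sigma,\mathbb Z)$ be induced by $f|_{W_\sigma}$. The group $H_1(L_{\partial\sigma})$ is generated by the image of $H_1(W_\sigma)$ and the classes $[T'_\Delta]$, and $p[T'_\Delta]=[\partial\Delta]$. So $H^1(L_{\partial\sigma};\mathbb Z)\to H^1(W_\sigma;\mathbb Z)$ is injective. On $W_\sigma$ both $g$ and $c\beta_\sigma=pca_\sigma$ have class $pc$. Hence $g|_{L_{\partial\sigma}}\simeq c\beta_\sigma$, and $pg|_{L_{\partial\sigma}}\simeq c\circ p\beta_\sigma$. The latter extends over $\mathbb L_\sigma$ (compose the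 retraction $\mathbb L_\sigma\to T_\sigma$ with $c$), so by HEP $pg|_{L_{\partial\sigma}}$ extends. Thus $pg$ extends over $\hat K$, and $pg=p^2f\pi$ on $\hat K_A$.

**Step 4 (the tower).** Let $K_0$ be a triangulation of the 3-simplex and $F_0$ its boundary. Given $K_i$ and a subcomplex $F_i$, let $K_{i+1}$ be a triangulation of $\hat K_i$ in which $F_{i+1}=(\hat K_i)_{F_i}$ is a subcomplex, so fine that the images of its simplices in all $K_k$, $k\le i+1$, have diameter $<2^{-i-1}$. Let $X=\varprojlim(K_i,\pi_i)$, $F=\varprojlim F_i$, with projections $x_i$.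

**Step 5 ($\dim X=\dim_{\mathbb Z/p}X=3$).** We have $\dim X\le3$ by (S5). By Step 2 and duality, $H^3(K_i,F_i;\mathbb F_p)\to H^3(K_{i+1},F_{i+1};\mathbb F_p)$ is injective for each $i$, and $H^3(K_0,F_0;\mathbb F_p)=\mathbb F_p$. So $H^3(X,F;\mathbb F_p)=\varinjlim H^3(K_i,F_i;\mathbb F_p)\ne0$. By Lemma 2.1 this excludes $\dim_{\mathbb Z/p}X\le2$. Hence $3\le\dim_{\mathbb Z/p}X\le\dim X\le3$.

**Step 6 ($\dim_{\mathbb Z[1/p]}X=1$).** For "$\le1$" we check the hypothesis of Lemma 2.2(b) with $n=p^2$. Let $B\subset X$ be closed, $f:B\to\mathbb R/\mathbb Z$, and take $i_0,O,f_0$ from (S3) for the tower $K_i$. Choose $i\ge\max(i_0,1)$ such that the $2^{-i}$-neighborhood of $x_{i_0}(B)$ lies in $O$. Let $A$ be the union of the simplices of $K_i$ meeting $x_i(B)$. The image in $K_{i_0}$ of each of them meets $x_{i_0}(B)$ and has diameter $<2^{-i}$, so the image of $A$ lies in $O$ and $f_0$ induces $f_1:A\to\mathbb R/\mathbb Z$. If $y\in B$ and $x_{i+1}(y)\in(\hat K_i)_\kappa$, then $x_i(y)\in\kappa$, so $\kappa\subset A$. Thus $x_{i+1}(B)\subset(\hat K_i)_A$.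 By Step 3, $p^2f_1\pi_i$ extends over $K_{i+1}$. Pulling back by $x_{i+1}$ we get a map $X\to\mathbb R/\mathbb Z$ which on $B$ is $p^2f_0x_{i_0}\simeq p^2f$.

If $\dim_{\mathbb Z[1/p]}X$ were $0$, then $H^0(X;\mathbb Z[\frac1p])\to H^0(F';\mathbb Z[\frac1p])$ would be onto for all closed $F'$. With $F'$ two points, this would separate any two points of $X$ by a clopen set, so $\dim X\le0$, a contradiction. This proves Theorem B. $\blacksquare$

**Remark (one layer only).** If we start from a triangle and its boundary, no $\sigma$ occurs. The same proof, with $H_2$ in place of $H_3$ and $p$ in place of $p^2$ (in Step 3 the map $g$ is already defined on all of $\hat K$), gives $X$ with $\dim X=\dim_{\mathbb Z/p}X=2$ and $\dim_{\mathbb Z[1/p]}X=1$.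

## 5. Free actions reach the triangles and stop at the tetrahedra

*The first thing to try for Theorem A.* Let $x:X\to K$ be a map to a simplicial complex and write $X_\kappa=x^{-1}(\kappa)$, $X_{\partial\kappa}=x^{-1}(\partial\kappa)$. By (S4) we must make circle-valued maps extend after passing to a space over $X$ with a group action. For one triangle put $a=a_\Delta x:X_{\partial\Delta}\to\mathbb R/\mathbb Z$. By Lemma 2.2(a), $na$ extends to some $g:X_\Delta\to\mathbb R/\mathbb Z$. Consider
$$N_\Delta=\{(y,\varphi)\in X_\Delta\times\mathbb R/\mathbb Z:\ n\varphi=g(y)\},$$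
on which $\mathbb Z/n$ acts freely by $\varphi\mapsto\varphi+\frac kn$, with orbit space $X_\Delta$. Over $X_{\partial\Delta}$ there is the section $y\mapsto(y,a(y))$, so $N_\Delta|_{X_{\partial\Delta}}=X_{\partial\Delta}\times\mathbb Z/n$. On the $k$-th sheet the function $\varphi$ equals $a(y)+\frac kn$. The locally constant function $\frac kn$ is homotopic to $0$, so the pullback of $a$ to $N_\Delta|_{X_{\partial\Delta}}$ is homotopic to the restriction of $\varphi$. By HEP it extends over $N_\Delta$. With one $n$ for all triangles, we glue the $N_\Delta$ to $X_{K^{(1)}}\times\mathbb Z/n$ and get a free $\mathbb Z/n$-space over $X_{K^{(2)}}$. Triangles are no problem.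

*Where it stops.* Over $X_{\partial\sigma}$ we now have a principal $\mathbb Z/n$-bundle. To continue we must extend it over $X_\sigma$. Principal $\mathbb Z/n$-bundles are classified by $H^1(\,\cdot\,;\mathbb Z/n)$, so the obstruction lies in $H^2(X_\sigma,X_{\partial\sigma};\mathbb Z/n)$, and (1) says nothing about cohomology with coefficients $\mathbb Z/n$. This is not a matter of choosing $n$ better:

*Proof of Proposition C.* Let $\pi:Z\to X=Z/A_p$ be the projection, and $\mathcal A=\pi_*\mathbb F_p$. Recall that $H^j(X,F;\,\cdot\,)$ is compactly supported cohomology of $X\setminus F$. The map $\pi$ is proper with zero-dimensional fibers, so by proper base change $R^j\pi_*\mathbb F_p=0$ for $j>0$, and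
$$H^j(X,F;\mathcal A)=H^j(Z,\pi^{-1}F;\mathbb F_p)=0\qquad(j\ge2,\ F\subset X\text{ closed}),$$
the last because $\dim_{\mathbb Z/p}Z\le\dim Z\le1$, with Lemma 2.1. As the action is free, the stalk of $\mathcal A$ at a point is the group of continuous functions $A_p\to\mathbb F_p$.

Let $g$ be a topological generator of $A_p$. A section of $\mathcal A$ over an open $U$ killed by $g-1$ is a continuous $g$-invariant, hence $A_p$-invariant, function $\pi^{-1}U\to\mathbb F_p$. It descends to $U$. So the kernel of $g-1$ on $\mathcal A$ is the constant sheaf $\mathbb F_p$. Also $g-1$ is onto on stalks: a continuous function on $A_p$ is pulled back from some $\mathbb Z/p^k$. Viewed on $\mathbb Z/p^{k+1}$, the sum of its values is divisible by $p$, i.e. $0$, and functions with sum $0$ on a finite cyclic group are exactly the image of $g-1$. So $0\to\mathbb F_p\to\mathcal A\xrightarrow{\,g-1\,}\mathcal A\to0$ is exact, and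
$$0=H^2(X,F;\mathcal A)\to H^3(X,F;\mathbb F_p)\to H^3(X,F;\mathcal A)=0$$
gives $H^3(X,F;\mathbb F_p)=0$ for all closed $F$, i.e. $\dim_{\mathbb Z/p}X\le2$. The $X$ of Theorem B has $\dim_{\mathbb Z/p}X=3$. $\blacksquare$

So we must branch. The plan is to put *one point* over each point of $X_{\partial\Delta}$, i.e. to let the new group act trivially there. Suppose a compact space $N$ carries an action of a cyclic group $C$ with $N/C=X_\Delta$, trivial over $X_{\partial\Delta}$, and a function $\varphi_0:N\to\mathbb R/\mathbb Z$ equal to $a$ over $X_{\partial\Delta}$. Then $z\mapsto(c\mapsto\varphi_0(c^{-1}z))$ is an equivariant map $N\to\mathrm{Map}(C,\mathbb R/\mathbb Z)$. It induces a map $X_\Delta\to\mathrm{Map}(C,\mathbb R/\mathbb Z)/C$ that sends $y\in X_{\partial\Delta}$ to the constant function $a(y)$. Conversely such a map gives back an $N$ by pullback. So the problem becomes an extension problem for maps into $\mathrm{Map}(C,\mathbb R/\mathbb Z)/C$.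

## 6. The quotients $Y_q(\Lambda)$ and the local extension statement

Let $q$ be a power of $p$, $C=C_q=\mathbb Z/q=\langle\gamma\rangle$, $I\subset\mathbb Z[C]$ the augmentation ideal, $\nu=\sum_i\gamma^i$. For $\Lambda$ finitely generated free abelian let
$$\mathbb A_q(\Lambda)=\Lambda_{\mathbb R}[C]/\Lambda[C]=\mathrm{Map}(C,T_\Lambda),\qquad Y_q(\Lambda)=\mathbb A_q(\Lambda)/C,\qquad y_0=[0].$$
Let $ev:\mathbb A_q(\Lambda)\to T_\Lambda$ be the coefficient at $\gamma^0$. All this is functorial in $\Lambda$. Adding constants $t\nu$ gives an action of $T_\Lambda$ on $\mathbb A_q$ commuting with $C$, hence an action on $Y_q$. We write it $t\oplus y$, also for $t\in\Lambda_{\mathbb R}$. Put $\mathbf d(t)=t\oplus y_0=[t\nu]$. Since $C$ fixes $t\nu$, *the preimage of $\mathbf d(t)$ in $\mathbb A_q$ is the single point $t\nu$*.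

**Example.** $Y_2(\mathbb Z)$ is the torus modulo the swap of coordinates: a Möbius band. The loop $\mathbf d$ is the image of the diagonal, i.e. the boundary circle, and $t\mapsto[(t,0)]$ is a loop homotopic to the core. So $\mathbf d$ is homotopic to twice that loop, and $\mathbf da$ extends over $X_\Delta$ as soon as $2a$ does. Over the boundary circle the map $\mathbb A_2\to Y_2$ has one-point fibers.

*Triangulations.* We need $Y_q$ to be a polyhedron over which $\mathbb A_q$ has good sections. Choose a basis of $\Lambda$, so that $\mathbb A_q$ is a power of $\mathbb R/\mathbb Z$ with $C$ permuting coordinates. Divide $\mathbb R/\mathbb Z$ at $0,\frac13,\frac23$ and take the product cell structure; $C$ permutes its cubes. In its barycentric subdivision $\mathcal B_1$ simplices are chains of cubes of different dimensions, so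

(R1) if $v$ and $gv$ ($g\in C$) are vertices of one simplex, then $gv=v$.

Let $\mathcal B_2$ be the barycentric subdivision of $\mathcal B_1$. It satisfies (R1) for the same reason, and also

(R2) if $(v_0,\dots,v_l)$ and $(g_0v_0,\dots,g_lv_l)$ are simplices, then there is one $g$ with $gv_i=g_iv_i$ for all $i$.

Indeed, $v_i$ is a simplex $\kappa_i$ of $\mathcal B_1$. We may assume $\kappa_0<\dots<\kappa_l$, and after applying $g_l^{-1}$ that $g_l=1$. The vertices $v$ of $\kappa_i$ and $g_iv$ of $g_i\kappa_i$ all belong to $\kappa_l$, so $g_iv=v$ by (R1), and $g=1$ works.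

By (R1) and (R2), $Y_q$ is a simplicial complex whose simplices are the images of those of $\mathcal B_2$. Every simplex of $\mathbb A_q$ maps isomorphically onto one of $Y_q$, and the stabilizer of a simplex fixes it pointwise. Hence:
$$\text{every closed simplex of }Y_q\text{ has a section into }\mathbb A_q\text{ with constant isotropy over its interior.}\tag{5}$$
The map $\mathbb A_q\to Y_q$ is PL. Maps induced on quotients by PL maps (such as $\oplus$) are PL, since their graphs are PL images of graphs.

*Change of level.* For a power $n$ of $p$ the surjection $C_{qn}\to C_q$, $\gamma'\mapsto\gamma$, induces $\iota:\mathbb A_q\to\mathbb A_{qn}$ by pulling back functions. It satisfies $\iota(\gamma\varphi)=\gamma'\iota(\varphi)$, so it induces $\iota:Y_q\to Y_{qn}$, and $\iota(t\oplus y)=t\oplus\iota y$, $\iota\mathbf d=\mathbf d$.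

*Faces.* Keep the notation of Section 3. For $r\ge1$ let $\delta:\Lambda_\sigma\to\Lambda_\sigma^r$ be the diagonal; $T_\sigma$ and $(\Lambda_\sigma)_{\mathbb R}$ act on $Y(\Lambda^r_\sigma)$ through $\delta$. Given elements $h_1,\dots,h_r\in C_{q'}$ ("shifts", depending on $(\sigma,\Delta)$) let
$$J=J_{\sigma\Delta}:\mathbb A_{q'}(\Lambda_\Delta)\to\mathbb A_{q'}(\Lambda^r_\sigma)=\mathbb A_{q'}(\Lambda_\sigma)^r,\qquad\varphi\mapsto(h_i\,j\varphi)_i .$$
It is injective and $C_{q'}$-equivariant, so it induces $J$ on the $Y$'s. Since $h_i\nu=\nu$, $J\mathbf d(t)=\mathbf d(\delta jt)$.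

The reason for $r$ and the shifts will appear in Section 7. At a later stage of the tower there are several sheets over $\sigma$, numbered by a group $G$ of order $r$. Each sheet needs its own torus coordinate, and the sheets over a face are numbered differently from those over $\sigma$.

**Proposition 6.1 (local extension).** Let $X$ be a compactum with $\dim_{\mathbb Z[1/p]}X\le1$ and $x:X\to K$ a map to a complex as in Section 3. There is a power $q'\ge p$ of $p$ such that for all $r$ and all choices of shifts in $C_{q'}$ there are maps $\psi_\Delta:X_\Delta\to Y_{q'}(\Lambda_\Delta)$ (independent of $r$ and the shifts) and $\psi_\sigma:X_\sigma\to Y_{q'}(\Lambda^r_\sigma)$ with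
$$\psi_\Delta(y)=\mathbf d(a_\Delta x(y))\quad\text{for }y\in X_{\partial\Delta},\tag{6}$$
$$\psi_\sigma(y)=\hat h_{\sigma\Delta}(x(y))\oplus J_{\sigma\Delta}\psi_\Delta(y)\quad\text{for }y\in X_\Delta,\ \Delta<\sigma.\tag{7}$$

By (6) and (2), on $X_{\partial\Delta}$ the right side of (7) is $\mathbf d\delta(ja_\Delta x+[hx])=\mathbf d(\delta a_\sigma x(y))$. So the conditions for different faces are consistent, and $\psi_\sigma=\mathbf d\delta a_\sigma x$ over $W_\sigma$.

We first show that this proposition gives Theorem A (Section 7). It is proved in Sections 8–10.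

## 7. From local extension to the tower: tame spaces and Theorem A

**Definition (tame space).** Let $G$ be a finite abelian group. A *tame $G$-space* over a compact polyhedron $K$ is a compact metrizable $G$-space $M$ with a map $M\to K$ inducing $M/G\cong K$, such that for some (PL) triangulation of $K$ every closed simplex $\kappa$ has a section $s_\kappa:\kappa\to M$ with constant isotropy $S_\kappa$ over $\operatorname{int}\kappa$. The sets $gs_\kappa(\kappa)$ are *sheets*, and unions of sheets are *subcomplexes* of $M$.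

The condition persists under subdivision: restrict the section of the carrier. The sheets cover $M$.

**Example.** Let $M$ be the cone over $G=\mathbb Z/p$, i.e. $p$ intervals glued at the apex, and $K=M/G=[0,1]$ with $0$ the apex. A section over $[0,1]$ is one of the intervals. Its isotropy is trivial over $(0,1)$, and over the vertex $0$ it is $G$. The sheets are the $p$ intervals, the apex, and the $p$ other endpoints.

(T1) *Over $\operatorname{int}\kappa$, $(u,gS_\kappa)\mapsto gs_\kappa(u)$ is a homeomorphism $\operatorname{int}\kappa\times G/S_\kappa\cong M|_{\operatorname{int}\kappa}$.* It is a continuous bijection. The map $\kappa\times G\to M|_\kappa$ is closed and onto, hence so is its restriction over $\operatorname{int}\kappa$.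

(T2) *For $\kappa'<\kappa$ there is $g\in G$ with $s_\kappa|_{\kappa'}=gs_{\kappa'}$.* Over $\operatorname{int}\kappa'$, by (T1), $s_\kappa$ corresponds to a continuous, hence constant, map $\operatorname{int}\kappa'\to G/S_{\kappa'}$. Take closures.

(T3) *If $A$ is a subcomplex and $gs_\kappa(u)\in A$ for some $u\in\operatorname{int}\kappa$, then $gs_\kappa(\kappa)\subset A$.* Say $gs_\kappa(u)\in g_1s_{\kappa_1}(\kappa_1)\subset A$. Then $u\in\kappa_1$, so $\kappa\le\kappa_1$ and $g_1s_{\kappa_1}|_\kappa=g_2s_\kappa$ for some $g_2$. As $g_2s_\kappa(u)=gs_\kappa(u)$, we have $g_2S_\kappa=gS_\kappa$, so $gs_\kappa=g_2s_\kappa$ on $\operatorname{int}\kappa$ and, by closure, on $\kappa$.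

Let $X=\varprojlim(Q_j)_{j\ge0}$ with $Q_j$ compact polyhedra, $\dim Q_j\le3$, PL bonding maps, and $\dim_{\mathbb Z[1/p]}X\le1$.

**Proposition 7.1.** Let $K=Q_{j_0}$, $G=\mathbb Z/p^k$, $M$ a tame $G$-space over $K$ with a tame triangulation $\mathcal T$. There are $j>j_0$, $k'>k$, a tame $G'=\mathbb Z/p^{k'}$-space $M'$ over $Q_j$ and a map $\theta:M'\to M$, equivariant along the canonical $G'\to G$, covering the bonding map $\pi:Q_j\to K$, such that for every subcomplex $A\subset M$ (with respect to $\mathcal T$) and every map $f:A\to\mathbb R/\mathbb Z$,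
$$f\theta:\theta^{-1}(A)\to\mathbb R/\mathbb Z\ \text{ extends over }M'.\tag{8}$$

*Proof.*

**Step 1 (the group, the representatives, the shifts).** Apply Proposition 6.1 to the projection $x:X\to K$ with $\mathcal T$, and get $q'=p^b$, $b\ge1$. Let $k'=k+b$ and $H=\ker(G'\to G)$, and identify $H=C_{q'}$. Write $\bar g\in G$ for the image of $g\in G'$. Choose representatives $g'_i\in G'$ of the elements $i\in G=G'/H$, and put $r=|G|$, with coordinates indexed by $i\in G$. For $\Delta<\sigma$ choose, by (T2), $g_{\sigma\Delta}\in G'$ with $s_\sigma|_\Delta=\bar g_{\sigma\Delta}s_\Delta$. Define the shifts $h_i=h_{\sigma\Delta,i}\in H$ by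
$$g'_ig_{\sigma\Delta}=g'_{i'}h_i,\qquad i'=i\bar g_{\sigma\Delta}.\tag{9}$$
Proposition 6.1 gives $\psi_\Delta,\psi_\sigma$ on $X$ for these shifts.

**Step 2 (pass from $X$ to a polyhedron $Q_j$).** We want maps with (6), (7) on some $Q_j$ in place of $X$. Let $\mathcal P\subset\prod_{k\ge j_0}Q_k\times[0,1]$ consist of the points $((x_k),0)$ for $(x_k)\in X$ and, for $j>j_0$ and $y\in Q_j$, the point whose coordinates are the images of $y$ in $Q_k$ for $k\le j$, base points for $k>j$, and $1/j$. Then $\mathcal P$ is compact, since a limit of points from $Q_j$ with $j\to\infty$ lies in $X$. It is the disjoint union of $X$ and copies of the $Q_j$. For closed $\mathcal F\subset\mathcal P$, every neighborhood of $X\cap\mathcal F$ contains $Q_j\cap\mathcal F$ for all large $j$. The projection $\mathcal P\to K=Q_{j_0}$ is continuous. Let $\mathcal P_\kappa$ be the preimage of $\kappa$, and similarly $\mathcal P_{\partial\kappa}$.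

The map equal to $\psi_\Delta$ on $X_\Delta$ and to $\mathbf da_\Delta\circ(\text{projection})$ on $\mathcal P_{\partial\Delta}$ is well defined by (6) and continuous on a closed set. Its target is a compact ANR, so it extends to a neighborhood in $\mathcal P_\Delta$, hence over $(Q_j)_\Delta$ for all large $j$. Next consider the map equal to $\psi_\sigma$ on $X_\sigma$ and, on the part of $\mathcal P_{\partial\sigma}$ in $Q_j$ for large $j$, given by formula (7) over the faces and by $\mathbf d\delta a_\sigma$ over $W_\sigma$. It is well defined and continuous on a closed set and extends likewise. So for some $j>j_0$, with $Q=Q_j$ and $Q_\kappa=\pi^{-1}(\kappa)$, there are maps $\psi_\Delta:Q_\Delta\to Y_{q'}(\Lambda_\Delta)$ and $\psi_\sigma:Q_\sigma\to Y_{q'}(\Lambda^r_\sigma)$ satisfying (6), (7) with $\pi$ in place of $x$, and $\psi_\sigma=\mathbf d\delta a_\sigma\pi$ over $W_\sigma$.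

We may assume them PL. The map $\psi_\Delta$ is PL on $Q_{\partial\Delta}$, so it is homotopic rel $Q_{\partial\Delta}$ to a PL map. Carry these homotopies through (7) to homotopies on $Q_{\partial\sigma}$ rel $Q_{W_\sigma}$, and extend them to $Q_\sigma$ by HEP. Now $\psi_\sigma|_{Q_{\partial\sigma}}$ is PL, because $\hat h$, $\oplus$ and $J$ are. Replace $\psi_\sigma$ by a PL map rel $Q_{\partial\sigma}$.

**Step 3 (construct $M'$ and $\theta$).** Let $M^{(1)}$ be the preimage of $K^{(1)}$ in $M$, $Q_{(1)}=\pi^{-1}(K^{(1)})$, $M_1=M^{(1)}\times_{K^{(1)}}Q_{(1)}$ with $G'$ acting through $G$, and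
$$R_\Delta=\{(y,\varphi)\in Q_\Delta\times\mathbb A_{q'}(\Lambda_\Delta):\psi_\Delta(y)=[\varphi]\},\qquad R_\sigma=\{(y,\Phi)\in Q_\sigma\times\mathbb A_{q'}(\Lambda^r_\sigma):\psi_\sigma(y)=[\Phi]\}.$$
These are $H$-spaces with $R_\Delta/H=Q_\Delta$, $R_\sigma/H=Q_\sigma$. Over $y\in Q_{\partial\Delta}$ the only $\varphi$ is the constant $a_\Delta(\pi y)$. Over $Q_{W_\sigma}$ the only $\Phi$ is the constant $\delta a_\sigma(\pi y)$. By (7), $(y,\varphi)\mapsto(y,\hat h(\pi y)\nu+J\varphi)$, with $\hat h$ placed diagonally, maps $R_\Delta$ to $R_\sigma|_{Q_\Delta}$. It is $H$-equivariant, injective as $J$ is, and onto because fibers over $Q_\Delta$ are single $H$-orbits. By compactness it is an $H$-homeomorphism. With the convention $[gh,z]=[g,hz]$ in $G'\times_HR$, let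
$$M'=\Big(M_1\sqcup\bigsqcup_\Delta G'\times_HR_\Delta\sqcup\bigsqcup_\sigma G'\times_HR_\sigma\Big)/\!\sim$$
with

- $[g,(y,\varphi)]_\Delta\sim(\bar gs_\Delta(\pi y),y)$ for $y\in Q_{\partial\Delta}$;
- $[g,(y,\hat h(\pi y)\nu+J\varphi)]_\sigma\sim[gg_{\sigma\Delta},(y,\varphi)]_\Delta$ for $y\in Q_\Delta$, $\Delta<\sigma$;
- $[g,(y,\Phi)]_\sigma\sim(\bar gs_\sigma(\pi y),y)$ for $y\in Q_{W_\sigma}$.

The second rule is well defined on $G'\times_H$, because $J$ is equivariant, $\hat h\nu$ is $H$-invariant and $G'$ is abelian. The rules are consistent over $Q_{\partial\Delta}$, because $\bar g\bar g_{\sigma\Delta}s_\Delta=\bar gs_\sigma|_\Delta$. So $M'$ arises by two successive adjunctions along closed sets with $G'$-equivariant attaching maps: first the $\Delta$-pieces to $M_1$ along their parts over $Q_{\partial\Delta}$, then the $\sigma$-pieces along their parts over $Q_{\partial\sigma}$. Hence $M'$ is a compact metrizable $G'$-space. Over each $y\in Q$ there is exactly one orbit, so $M'/G'=Q$. Define $\theta$ by projection on $M_1$, $[g,(y,\cdot)]_\Delta\mapsto\bar gs_\Delta(\pi y)$,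 $[g,(y,\cdot)]_\sigma\mapsto\bar gs_\sigma(\pi y)$. By the same identity it is well defined. It is equivariant and covers $\pi$.

**Step 4 ($M'$ is tame).** Triangulate $Q$ so that the preimages under $\pi$ of simplices of $\mathcal T$, and under $\psi_\Delta,\psi_\sigma$ of simplices of the $Y$'s (triangulated as in Section 6), are subcomplexes. For a simplex $\kappa$ of $Q$, the set of simplices containing the image of a point of $\operatorname{int}\kappa$ is then constant on $\operatorname{int}\kappa$. So $\operatorname{int}\kappa$ goes into a single open simplex under each relevant map.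

If $\operatorname{int}\kappa\subset Q_\sigma\setminus Q_{\partial\sigma}$, let $s$ be a section (5) over the closed simplex of $Y_{q'}(\Lambda_\sigma^r)$ whose interior contains $\psi_\sigma(\operatorname{int}\kappa)$. Then $y\mapsto[1,(y,s(\psi_\sigma y))]_\sigma$ is a section over $\kappa$. Over $\operatorname{int}\kappa$ no gluing takes place, so its isotropy is the isotropy in $H$ of $s(\psi_\sigma y)$, which is constant. If $\operatorname{int}\kappa\subset Q_\Delta\setminus Q_{\partial\Delta}$, use $R_\Delta$ in the same way. If $\kappa\subset Q_{(1)}$, use $y\mapsto(s_{\kappa_1}(\pi y),y)$, with $\kappa_1$ the simplex of $K^{(1)}$ such that $\pi(\operatorname{int}\kappa)\subset\operatorname{int}\kappa_1$. Its isotropy over $\operatorname{int}\kappa$ is the preimage of $S_{\kappa_1}$ in $G'$.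

**Step 5 (property (8): edges and triangles).** Extend $f$ over $A\cup M^{(1)}$: choose values at the remaining points over vertices, then extend over the remaining edge sheets. By (T3) and (T1) these are arcs meeting $A$ and each other only in endpoints. We define $f':M'\to\mathbb R/\mathbb Z$. On $M_1$ let $f'=f\theta$.

Every point of $G'\times_HR_\Delta$ is uniquely $[g'_i,(y,\varphi)]$ with $i\in G$. For $u\in\partial\Delta$ write
$$f(is_\Delta(u))=d_{\Delta,i}\,a_\Delta(u)+[k_{\Delta,i}(u)],\qquad d_{\Delta,i}\in\mathbb Z,\quad k_{\Delta,i}:\partial\Delta\to\mathbb R,$$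
and extend $k_{\Delta,i}$ to $\hat k_{\Delta,i}:\Delta\to\mathbb R$. If $is_\Delta(\Delta)\subset A$, then $d_{\Delta,i}=0$, and we choose $\hat k_{\Delta,i}$ to be a lift of $f\circ is_\Delta$. Put
$$f'([g'_i,(y,\varphi)])=d_{\Delta,i}\,ev(\varphi)+[\hat k_{\Delta,i}(\pi y)].$$
Over $Q_{\partial\Delta}$ we have $ev(\varphi)=a_\Delta(\pi y)$, so this is $f(is_\Delta(\pi y))=f\theta$, as it must be.

**Step 6 (property (8): tetrahedra).** Points of $G'\times_HR_\sigma$ are uniquely $[g'_i,(y,\Phi)]$, $\Phi=(\Phi_l)_{l\in G}$. Let $c_i\in\mathrm{Hom}(\Lambda_\sigma,\mathbb Z)$ be induced by $u\mapsto f(is_\sigma(u))$ on $H_1(W_\sigma)$. Over $Q_\Delta$ we have $\Phi=\hat h\nu+J\varphi$, and by (9) the point equals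
$$[g'_ig_{\sigma\Delta},(y,\varphi)]_\Delta=[g'_{i'},(y,h_i\varphi)]_\Delta,\qquad\text{where}\quad f'=d_{\Delta,i'}\,ev(h_i\varphi)+[\hat k_{\Delta,i'}(\pi y)].$$
On the other hand $\Phi_i=\hat h\nu+h_ij\varphi$, so $ev(\Phi_i)=[\hat h(\pi y)]+j\,ev(h_i\varphi)$; this is what the shifts are for. Since $is_\sigma|_\Delta=i's_\Delta$, $c_i(jt)=c_i(w_\Delta)t=d_{\Delta,i'}t$. So over $Q_\Delta$
$$f'-c_i(ev(\Phi_i))=\big[\hat k_{\Delta,i'}(u)-c_i(\hat h(u))\big],\qquad u=\pi y.$$
For $u\in\partial\Delta$ the right side is
$$f(i's_\Delta(u))-d_{\Delta,i'}a_\Delta(u)-c_i\big(a_\sigma(u)-ja_\Delta(u)\big)=f(is_\sigma(u))-c_i(a_\sigma(u)),$$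
which is independent of $\Delta$ and is also the value of $f'-c_i(ev(\Phi_i))$ over $Q_{W_\sigma}$. Hence the right sides define a continuous map $v_i:\partial\sigma\to\mathbb R/\mathbb Z$ with $f'=c_i(ev(\Phi_i))+v_i(\pi y)$ over $Q_{\partial\sigma}$. As $\partial\sigma\cong S^2$, $v_i$ lifts to $\mathbb R$, and the lift extends to $\hat v_i:\sigma\to\mathbb R$. If $is_\sigma(\sigma)\subset A$, then $c_i=0$ and the sheets $i's_\Delta(\Delta)=is_\sigma(\Delta)$ lie in $A$, so $v_i=f\circ is_\sigma|_{\partial\sigma}$. In this case choose $\hat v_i$ to be a lift of $f\circ is_\sigma$. Put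
$$f'([g'_i,(y,\Phi)])=c_i(ev(\Phi_i))+[\hat v_i(\pi y)].$$

**Step 7 ($f'$ extends $f\theta$).** By construction $f'$ is well defined and continuous. Let $z\in\theta^{-1}(A)$. If $z\in M_1$, then $f'(z)=f\theta(z)$. If $z=[g'_i,(y,\varphi)]_\Delta$ with $\pi y\in\operatorname{int}\Delta$, then $is_\Delta(\pi y)\in A$, so $is_\Delta(\Delta)\subset A$ by (T3), and $f'(z)=f(is_\Delta(\pi y))=f\theta(z)$. In the same way, if $z=[g'_i,(y,\Phi)]_\sigma$ with $\pi y\in\operatorname{int}\sigma$, then $is_\sigma(\sigma)\subset A$, $c_i=0$ and $f'(z)=f(is_\sigma(\pi y))=f\theta(z)$. $\square$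

*Proof of Theorem A from Proposition 7.1.* By (S5) write $X=\varprojlim Q_j$ as above. Let $K_0=Q_0=M_0$ and $G_0=1$. Inductively, let $M_i$ be a tame $G_i=A_p/p^{k_i}A_p$-space over $K_i=Q_{j_i}$. Fix metrics on all $M_k$ and choose a tame triangulation $\mathcal T_i$ of $K_i$ so fine that for all $k\le i$ the image in $M_k$ of every sheet of $M_i$ has diameter $<2^{-i}$. This is possible, as sections for a subdivision are restrictions of finitely many uniformly continuous ones. Proposition 7.1 gives $\theta_i:M_{i+1}\to M_i$ over $K_{i+1}=Q_{j_{i+1}}\to K_i$, with $k_{i+1}>k_i$. Let $Z=\varprojlim M_i$, with the limit action of $A_p=\varprojlim G_i$ and projections $pr_i:Z\to M_i$.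

**Orbit space.** We show that $Z/A_p\to\varprojlim M_i/G_i=\varprojlim K_i=X$ is a homeomorphism. It is onto, because inverse limits of nonempty finite sets (the orbits over a thread) are nonempty. If $z,z'$ have equal images, the sets $\{g\in A_p:g\,pr_i(z)=pr_i(z')\}$ are nonempty, compact and decreasing, so they have a common point $g$, and $gz=z'$. A continuous bijection of a compact space onto a Hausdorff space is a homeomorphism.

**Dimension.** We verify (S4). Let $B\subset Z$ be closed and $f:B\to\mathbb R/\mathbb Z$. Take $i_0,O,f_0$ from (S3), and $i\ge i_0$ such that the $2^{-i}$-neighborhood of $pr_{i_0}(B)$ lies in $O$. Let $A\subset M_i$ be the union of the sheets of $\mathcal T_i$ meeting $pr_i(B)$; then $pr_i(B)\subset A$. The image of $A$ in $M_{i_0}$ lies in $O$, so $f_0$ induces a map $A\to\mathbb R/\mathbb Z$. By (8) its pullback to $\theta_i^{-1}(A)$ extends over $M_{i+1}$. Composing with $pr_{i+1}$ we get a map $Z\to\mathbb R/\mathbb Z$ whose restriction to $B$ is $f_0pr_{i_0}|_B\simeq f$. By HEP $f$ extends over $Z$. So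 $\dim Z\le1$. $\blacksquare$

It remains to prove Proposition 6.1.

## 8. The universal cover of $Y_q(\Lambda)$ and spheres that come from the torus

Write $I\Lambda=I\otimes\Lambda\subset\Lambda[C]$, $V_q=\Lambda_{\mathbb R}[C]/I\Lambda$, $\tilde Y_q=V_q/C$, $P:V_q\to\tilde Y_q$. The space $V_q$ is homotopy equivalent to a torus with $\pi_1(V_q)=H_1(V_q)=I\Lambda$ and $H_2(V_q)=\Lambda^2(I\Lambda)$. The *lattice points* of $V_q$ are the elements of $\Lambda[C]/I\Lambda\cong\Lambda$ (by augmentation), i.e. the points over $0\in\mathbb A_q$. Each is fixed by $C$, since $(\gamma-1)\Lambda[C]\subset I\Lambda$.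

**Lemma 8.1.** (i) $\tilde Y_q\to Y_q$ is the universal cover, with deck group $\Lambda$ acting through translations of $V_q$ by lattice points. The loop $t\mapsto[t\lambda]$, $\lambda\in\Lambda[C]$, represents $aug(\lambda)\in\Lambda=\pi_1(Y_q)$.
(ii) Let $E_q(\Lambda)\subset\pi_2(Y_q,y_0)=H_2(\tilde Y_q)$ be the image of $P_*:H_2(V_q)\to H_2(\tilde Y_q)$. Then $\pi_1(Y_q)$ acts trivially on $E_q(\Lambda)$.
(iii) For $\iota:Y_q\to Y_{qn}$, $\iota_*E_q(\Lambda)\subset nE_{qn}(\Lambda)$.

*Proof.* (i) Translations by lattice points commute with $C$ on $V_q$, as $C$ fixes lattice points. The $C$-invariant map $aug:V_q\to\Lambda_{\mathbb R}$ is equivariant for them, so $\Lambda$ acts freely and properly discontinuously on $\tilde Y_q$, with quotient $\mathbb A_q/C=Y_q$.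

Next, $\pi_1(V_q)\to\pi_1(\tilde Y_q)$ is onto. The cell structure and subdivisions of Section 6 lift to $V_q$, $C$ permutes the lifted cubes, and (R1), (R2) hold there by the same argument. So $P$ is simplicial and every edge of $\tilde Y_q$ lifts to an edge starting at any prescribed vertex over its origin. An edge loop at $P(0)$ lifts to an edge path from $0$ to a point of $C\cdot0=\{0\}$, i.e. to a loop.

The group $I\Lambda$ is generated by the elements $(\gamma^l-1)\lambda$, $\lambda\in\Lambda$. Let $\alpha(t)=t\lambda$, a path in $V_q$ from $0$ to a lattice point. Then $(\gamma^l\alpha)\cdot\alpha^{-1}$ is a loop representing $(\gamma^l-1)\lambda$, and in $\tilde Y_q$ it becomes $(P\alpha)(P\alpha)^{-1}\simeq1$. So $\pi_1(\tilde Y_q)=1$. The loop $[t\lambda]$ lifts to $P(t\lambda)$, which ends at the translate of $P(0)$ by $aug(\lambda)$.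

(ii) The deck transformation of $\lambda$ composed with $P$ is $P$ composed with a translation of $V_q$, which is isotopic to the identity.

(iii) The map $\iota$ lifts to $V_q\to V_{qn}$, $0\mapsto0$. On $H_1$ it is $u\mapsto\mathcal N\tilde u$, where $\mathcal N=\sum_{k<n}\gamma'^{qk}$ and $\tilde u\in I\Lambda\subset\Lambda[C_{qn}]$ has the coefficients of $u$ in positions $0,\dots,q-1$. Since $P_*\gamma'_*=P_*$,
$$P_*(\mathcal N\tilde u\wedge\mathcal N\tilde v)=\sum_{k,l<n}P_*(\gamma'^{qk}\tilde u\wedge\gamma'^{ql}\tilde v)=\sum_{k,l<n}P_*(\tilde u\wedge\gamma'^{q(l-k)}\tilde v)=n\,P_*(\tilde u\wedge\mathcal N\tilde v).\ \square$$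

**Example.** For $q=2$, $\Lambda=\mathbb Z$: $V_2=\mathbb R\times S^1$ with $\gamma$ acting by a reflection of $S^1$, so $\tilde Y_2$ is a strip, the universal cover of the Möbius band. Here $\pi_2=0$. For $q=3$, $\Lambda=\mathbb Z$: $V_3=\mathbb R\nu\times(I_{\mathbb R}/I)$, and $\gamma$ acts on the 2-torus $I_{\mathbb R}/I$ by a rotation of order $3$ with three fixed points. The quotient of the torus is an orientable closed surface of Euler characteristic $\frac{0-3}3+3=2$, a sphere. So $\pi_2(Y_3(\mathbb Z))=\mathbb Z$ and $E_3(\mathbb Z)=3\mathbb Z$. Thus $\pi_2(Y_q)$ need not vanish, and $E_q$ may be a proper subgroup.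

**Lemma 8.2 (spheres).** Let $S$ be an oriented 2-sphere with a base point, $\beta_1,\dots,\beta_s\subset S$ disjoint arcs missing the base point, and $S_c$ the surface cut along them (each $\beta_k$ gives $\beta_k^\pm$ with common endpoints). Let $f:S\to Y_q(\Lambda)$ lift over $S_c$ to $\hat f:S_c\to\mathbb A_q(\Lambda)$ so that $\hat f$ sends the base point and all arc endpoints to $0$, and $\hat f|\beta_k^+=\gamma_k\hat f|\beta_k^-$ with $\gamma_k\in C$. Then $\hat f$ lifts to $F:S_c\to V_q$ (base point $\mapsto0$) with $F|\beta_k^+=\gamma_k\ell_k$, where $\ell_k=F|\beta_k^-$ is a path between lattice points, and $\partial F_\#[S_c]=\sum\pm(\gamma_k-1)\ell_k$. If this chain is congruent modulo $\partial\big((\gamma-1)C_2(V_q)\big)$ ($C_*$ = singular chains) to $(\gamma-1)c$ with $c$ a 1-cycle of $V_q$, then $[f]\in E_q(\Lambda)$.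

*Proof.* The group $\pi_1(S_c)$ is generated by conjugates of the boundary circles. If the loop $\hat f|\beta_k^-$ has class $\mu_k\in\pi_1(\mathbb A_q,0)=\Lambda[C]$, the $k$-th circle has class $\pm(\gamma_k-1)\mu_k\in I\Lambda$. As $\pi_1(\mathbb A_q)$ is abelian, $\hat f_*\pi_1(S_c)\subset I\Lambda$, so $F$ exists. The paths $\gamma_k\ell_k$ and $F|\beta_k^+$ lift the same path and start at the same lattice point (fixed by $\gamma_k$), hence agree. Triangulate $S$ with the arcs as subcomplexes; this gives the formula for $\partial F_\#[S_c]$. Also $PF$ descends to the lift $S\to\tilde Y_q$ of $f$, so $[f]$ is the class of the cycle $P_\#F_\#[S_c]$.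

Suppose $\partial F_\#[S_c]=(\gamma-1)c+\partial(\gamma-1)b'$. Then $(\gamma-1)[c]=0$ in $H_1(V_q)=I\Lambda$. But $\gamma-1$ is injective on $I\Lambda$: invariants of $\Lambda[C]$ are the $\lambda\nu$, $\lambda\in\Lambda$, of augmentation $q\lambda$. So $c=\partial b$. Then $z=F_\#[S_c]-(\gamma-1)(b+b')$ is a cycle of $V_q$, and $P_\#z=P_\#F_\#[S_c]$ because $P\gamma=P$. Hence $[f]=P_*[z]\in E_q(\Lambda)$. $\square$

## 9. Strips with slits, and arithmetic in $\mathbb Z[C_q]$

To apply Lemma 8.2 we need homotopies between loops $[t\lambda]$ whose lifts to $\mathbb A_q$ are under control.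

**Lemma 9.1 (strips).** Let $\lambda,\lambda'\in\Lambda[C]$ and $\lambda'-\lambda=\sum_{k=1}^s(\gamma_k-1)\mu_k$ with $\gamma_k\in C$, $\mu_k\in\Lambda[C]$. There is $D:I^2\to Y_q(\Lambda)$ with $D(t,0)=[t\lambda]$, $D(t,1)=[t\lambda']$, $D(0,\cdot)=D(1,\cdot)=y_0$, and there are disjoint arcs ("slits") $\beta_k$ in the interior of $I^2$ such that $D$ lifts on the cut square to $\hat D$ in $\mathbb A_q(\Lambda)$ equal to $t\lambda,\ t\lambda',\ 0$ on the respective sides of $I^2$, to $t\mu_k$ on $\beta_k^-$ and to $t\gamma_k\mu_k$ on $\beta_k^+$ ($\beta_k$ parametrized by $t\in[0,1]$).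

*Proof.* The cut square is a disc with $s$ holes. The prescribed boundary map has class $\lambda-\lambda'$ on the outer circle (counterclockwise) and $\pm(\gamma_k-1)\mu_k$ on the inner ones. Name the sides $\beta_k^\pm$ so that the counterclockwise inner classes are $-(\gamma_k-1)\mu_k$. Then the outer class is the sum of the inner ones. Join the left side of the square to the initial points of the slits by disjoint arcs sent to $0$. Cutting along them leaves a disc whose boundary has class outer minus sum of inner $=0$ in the abelian group $\pi_1(\mathbb A_q)$. So the map extends to $\hat D$. It descends to $D$, as the two values on a slit differ by $\gamma_k$. $\square$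

We call $\mu_k$ the *class* of the slit $\beta_k$.

**Example.** In $Y_2(\mathbb Z)$ let $\lambda=\nu=1+\gamma$, $\lambda'=2$. Then $\lambda'-\lambda=1-\gamma=(\gamma-1)(-1)$: one slit, of class $-1$.

**Lemma 9.2 (algebra).** $I^2=(\gamma-1)I$ and $I/I^2\cong\mathbb Z/q$ via $\sum c_i\gamma^i\mapsto\sum ic_i$. Let $n\ge p$ and $\rho$ be powers of $p$ with $n\mid\rho$, and $N=n\rho$. Put $q=N$, $m'=1$ if $p$ is odd; $q=2N$, $m'=1+\gamma$ if $p=2$; and $m=Nm'$, $\omega=\gamma^{q/n}$. Then:
1. $m=\nu+(\gamma-1)\mu$ with $\mu\in I$;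
2. for $a\in\mathbb Z$: $(1-\gamma^a)\rho m'=-a(\omega-1)+(\gamma-1)\mu_a$ with $\mu_a\in I$;
3. $n(\omega-1)=(\omega-1)^2\xi$ for some $\xi\in\mathbb Z[\langle\omega\rangle]$;
4. $n^2\mid q$.

*Proof.* $I=(\gamma-1)\mathbb Z[C]$, so $I^2=(\gamma-1)I$. The map is the standard isomorphism $I/I^2\cong C$, $\gamma^i-1\mapsto i$.

(1) $aug(m)=q=aug(\nu)$, so $m-\nu\in I$. Its class in $\mathbb Z/q$ is $-q(q-1)/2\equiv0$ if $p$ is odd, and $N-N(2N-1)=2N(1-N)\equiv0\bmod 2N$ if $p=2$. So $m-\nu\in I^2=(\gamma-1)I$.

(2) Modulo $I^2$, $(1-\gamma^a)y\equiv aug(y)(1-\gamma^a)$, of class $-a\,aug(y)$. Here $aug(\rho m')=\rho q/N=q/n$, and $\omega-1$ has class $q/n$. So both $(1-\gamma^a)\rho m'$ and $-a(\omega-1)$ have class $-aq/n$, and their difference lies in $I^2=(\gamma-1)I$.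

(3) $\omega$ has order $n$. Put $\nu_\omega=\sum_{l<n}\omega^l$. Then $(\omega-1)\nu_\omega=0$ and $n-\nu_\omega=-\sum_{l<n}(\omega^l-1)=(\omega-1)\xi$. Multiply by $\omega-1$.

(4) $n^2\mid n\rho=N\mid q$. $\square$

**Example.** Part (1) needs only the value of $N$. For $p=3$, $q=N=3$: $3-\nu=2-\gamma-\gamma^2=(\gamma-1)(\gamma^2-1)$, so $\mu=\gamma^2-1\in I$. For $p=2$ and $q=N=2$, $2-\nu=1-\gamma$ has class $-1\ne0$ in $\mathbb Z/2$, so no such $\mu$ exists. This is why $p=2$ gets $m'=1+\gamma$: for $N=2$, $q=4$, $2(1+\gamma)-\nu=1+\gamma-\gamma^2-\gamma^3=(\gamma-1)(\gamma^3-\gamma)$.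

With $n,\rho$ as in Lemma 9.2 set $q'=qn$. For any $\Lambda$ let $e:T_\Lambda\to Y_q(\Lambda)$, $e(t)=[tm']$. Let $D^0:T_{\mathbb Z}\times I\to Y_q(\mathbb Z)$ be the strip of Lemma 9.1 from $\nu$ to $m$ with one slit ($\gamma_1=\gamma$, class $\mu\in I$). So
$$D^0(t,0)=\mathbf d(t),\qquad D^0(t,1)=e(Nt),\qquad D^0(0,\cdot)=y_0.\tag{10}$$

## 10. Extending over tetrahedra: proof of Proposition 6.1

*What $\pi_1$ gives, and where it stops.* For triangles alone the proposition follows from Lemma 8.1(i). The loop $\mathbf d$ in $Y_q(\mathbb Z)$ has augmentation $q$, so it is homotopic to $t\mapsto[qt\cdot 1]$, and $\mathbf da_\Delta x$ extends over $X_\Delta$ once $q\,a_\Delta x$ does. Over $\partial\sigma$ the $\psi_\Delta$ and formula (7) then give a map $X_{\partial\sigma}\to Y(\Lambda_\sigma^r)$, which we must extend over $X_\sigma$. The plan is to factor it through $L_{\partial\sigma}$ and compare it there with a map through the torus $T_\sigma$, which extends after multiplication by a power of $p$. The two maps agree on $\pi_1$. But $L_{\partial\sigma}$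 has dimension $2$, and for each $\Delta$ an obstruction in $\pi_2(Y)$ is left. By the example in Section 8, $\pi_2(Y_q)$ need not be zero. We can still change the homotopy on the circle $T'_\Delta$, but $T_\Delta$ wraps $n$ times around $T'_\Delta$, so a change by $\alpha'\in\pi_2$ changes the obstruction by a sum of $n$ translates of $\alpha'$. So we need two things: the obstruction must lie in $E_q$, on which $\pi_1$ acts trivially, and it must be divisible by $n$. The first is achieved by the careful strips of Section 9, the second by raising the level from $q$ to $qn$ (Lemma 8.1(iii)).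

**Step 1 (choose $n$, and map $X_\Delta$ to $L_\Delta$).** By Lemma 2.2(a) there is a power $n\ge p$ of $p$ such that all maps $n\,a_\Delta x:X_{\partial\Delta}\to\mathbb R/\mathbb Z$ extend over $X_\Delta$. The map $(a_\Delta x,0):X_{\partial\Delta}\to L_\Delta$ is homotopic in $L_\Delta$ (let $s$ grow from $0$ to $1$) to $na_\Delta x$ into $T'_\Delta$, which extends over $X_\Delta$. By HEP there is $l_\Delta:X_\Delta\to L_\Delta$ with $l_\Delta=(a_\Delta x,0)$ on $X_{\partial\Delta}$.

**Step 2 (choose $\rho$, and map $X_\sigma$ to $\mathbb L_\sigma$).** The maps $x|_{X_{W_\sigma}}$ and $l_\Delta$ fit together to $l:X_{\partial\sigma}\to L_{\partial\sigma}$. By Lemma 2.2(a), with $\Lambda=\Lambda_\sigma$, there is a power $\rho$ of $p$ with $n\mid\rho$ such that every $\rho\beta_\sigma l:X_{\partial\sigma}\to T_\sigma$ extends over $X_\sigma$. In $\mathbb L_\sigma$, $l$ is homotopic to $\rho\beta_\sigma l$. By HEP there is $l_\sigma:X_\sigma\to\mathbb L_\sigma$ extending $l$. Take $N,q,m',m,\omega$ as in Lemma 9.2 and $q'=qn$. Note that $q'$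 does not depend on $r$ or the shifts.

**Step 3 (the maps on triangles).** Let $\Psi_\Delta:L_\Delta\to Y_{q'}(\Lambda_\Delta)$ be $\mathbf d(t)$ for $s\le\frac12$, $\iota D^0(t,2s-1)$ for $s\ge\frac12$, and $\iota e(\rho t')$ at $t'\in T'_\Delta$. This is consistent by (10), as $e(Nt)=e(\rho\cdot nt)$. Put $\psi_\Delta=\Psi_\Delta l_\Delta$. Then (6) holds.

**Step 4 (two maps on $L_{\partial\sigma}$, and the claim).** Fix $r$, the shifts and $\sigma$, and put $\Lambda'=\Lambda^r_\sigma$. Let $\Psi_\sigma:L_{\partial\sigma}\to Y_{q'}(\Lambda')$ be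
$$\mathbf d\delta a_\sigma\text{ on }W_\sigma,\qquad\eta(t,s)\oplus J\Psi_\Delta(t,s)\text{ on }L_\Delta,\qquad J\Psi_\Delta\text{ on }T'_\Delta.$$
At $s=0$: $h\oplus J\mathbf d(t)=\mathbf d\delta(jt+[h])=\mathbf d\delta a_\sigma$, so it is well defined.

**Claim.** $\Psi_\sigma\simeq\chi_\sigma:=\iota\circ e\circ\delta\circ\rho\beta_\sigma$.

**Step 5 (the claim implies the proposition).** By the claim $\Psi_\sigma$ extends to $\bar\Psi_\sigma:\mathbb L_\sigma\to Y_{q'}(\Lambda')$, equal to $\iota e\delta$ on $T_\sigma$. On $X_\Delta$ the map $\bar\Psi_\sigma l_\sigma$ equals $(\eta l_\Delta)\oplus J\psi_\Delta$, where $\eta$ is viewed as a function on $L_\Delta$ (zero on $T'_\Delta$), and $\eta l_\Delta=hx$ on $X_{\partial\Delta}$. The linear homotopies from $\eta l_\Delta$ to $\hat hx$ are rel $X_{\partial\Delta}$. So they define a homotopy of $\bar\Psi_\sigma l_\sigma|_{X_{\partial\sigma}}$ rel $X_{W_\sigma}$. By HEP $\bar\Psi_\sigma l_\sigma$ is homotopic to a map $\psi_\sigma$ satisfying (7).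

It remains to prove the claim.

**Step 6 (go down to level $q$).** We set up the comparison at level $q$, where Section 9 lives. Let $\bar h_i=\gamma^{a_i}$ be the image of $h_i$ in $C_q$ and $\bar J$ the map $J$ with $\bar h_i$ at level $q$; then $J\iota=\iota\bar J$. Let $\Psi^q,\chi^q:L_{\partial\sigma}\to Y_q(\Lambda')$ be given by the same formulas without $\iota$ and with $\bar J$. Then $\Psi_\sigma=\iota\Psi^q$, $\chi_\sigma=\iota\chi^q$. We build a homotopy from $\Psi_\sigma$ to $\chi_\sigma$ with parameter $\tau\in[0,1]$.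

**Step 7 (the homotopy on $W_\sigma$ and on $T'_\Delta$).** *On $W_\sigma$* use $\iota D^W$, where $D^W=y_0$ on the tree and $D^W(\epsilon_k(t),\tau)=(\delta x_k)_*D^0(t,\tau)$, with $(\delta x_k)_*$ induced by $\mathbb Z\to\Lambda'$, $1\mapsto\delta x_k$. By (10) $D^W$ runs from $\mathbf d\delta a_\sigma=\Psi^q$ to $e(N\delta a_\sigma)=\chi^q$.

*On $T'_\Delta$*, at level $q$: $\Psi^q(t')=[t'\lambda]$ and $\chi^q(t')=[t'\lambda']$ with
$$\lambda=(\bar h_i\rho m'w_\Delta)_i,\qquad\lambda'=(\rho m'w_\Delta)_i .$$
By Lemma 9.2(2),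
$$\lambda'-\lambda=(\gamma-1)(\mu_{a_i}w_\Delta)_i+\sum_i(\omega-1)\,\mathrm{in}_i(-a_iw_\Delta),\tag{11}$$
where $\mathrm{in}_i$ is the inclusion of the $i$-th coordinate. Let $D^\Delta:T'_\Delta\times I\to Y_q(\Lambda')$ be the corresponding strip of Lemma 9.1. It has one $\gamma$-slit, with class in $I\Lambda'$, and $r$ "$\omega$-slits". On $T'_\Delta$ we shall use a map $\tilde D^\Delta:T'_\Delta\times I\to Y_{q'}(\Lambda')$ obtained from $\iota D^\Delta$ by a change in a small disc, to be specified in Step 11.

**Step 8 (the obstruction sphere).** On $T_\Delta\times I_s\times I_\tau$ maps are now prescribed on $T_\Delta\times\partial(I_s\times I_\tau)$: $\iota D^W$ on $s=0$, $\Psi_\sigma$ on $\tau=0$, $\chi_\sigma$ on $\tau=1$, and $\tilde D^\Delta(nt,\tau)$ on $s=1$. At $t=0$ all are $y_0$: $b_\Delta$ is a vertex, so it lies on the tree; $\eta(0,s)=0$; and strips are $y_0$ at their ends. Cutting at $t=0$ and putting $y_0$ on the faces $t=0,1$, we get a sphere $f:\partial I^3\to Y_{q'}(\Lambda')$ with base point the corner $(0,0,0)$. If $[f]=0$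 in $\pi_2$, the homotopy extends over $L_\Delta$.

Let $f^q$ be this sphere at level $q$, with $D^\Delta$ in place of $\tilde D^\Delta$.

**Step 9 (lift $f^q$ to the torus with slits).** We check the hypotheses of Lemma 8.2 for $f^q$, with this lift $\hat f$ to $\mathbb A_q(\Lambda')$:

- $0$ on $t=0,1$;
- $\nu\delta(jt+[\eta(t,s)])$ on $\tau=0,\ s\le\frac12$;
- $(\bar h_iw_\Delta\hat D^0(t,2s-1))_i$ on $\tau=0,\ s\ge\frac12$ (one slit: $\gamma$, class $(\bar h_i\mu w_\Delta)_i\in I\Lambda'$);
- $m\delta(jt+[\eta(t,s)])$ on $\tau=1$;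
- on $s=0$: $0$ over tree edges, and $\delta x_k\hat D^0$, possibly reversed in $t$, over $\epsilon_k$ (slit: $\gamma$, class $\mu\delta x_k\in I\Lambda'$);
- $\hat D^\Delta(nt\bmod1,\tau)$ on $s=1$, with $n$ copies of the slits of $D^\Delta$.

These lift $f^q$ face by face. They agree along common edges:

- $\tau=0$, $s=\frac12$: $\bar h_iw_\Delta t\nu=\nu w_\Delta t$, and $\eta(t,\frac12)=0$.
- $\tau=0$, $s=1$: $\bar h_iw_\Delta tm=nt\,\bar h_i\rho m'w_\Delta$, the $i$-th coordinate of $nt\lambda$.
- $\tau=1$, $s=1$: $nt\lambda'=nt\,\rho m'\delta w_\Delta=m\delta jt$, and $\eta(t,1)=0$.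
- $s=0$, $\tau=0,1$: $jt+[h(t)]=a_\sigma$, so the values are $\nu\delta a_\sigma$ and $m\delta a_\sigma$, as they are for $\delta x_k\hat D^0$ and $0$.
- $t=0,1$, the vertices on $s=0$, and $nt\in\mathbb Z$ on $s=1$: all values are $0$.

All slits are disjoint, lie in the interior of faces, and have endpoints sent to $0$.

**Step 10 ($[f^q]\in E_q(\Lambda')$).** Let $F$ be the lift of $\hat f$ to $V_q$ from Lemma 8.2. Triangulate so that the $n$ copies of the cut strip on $s=1$ are triangulated alike.

*The harmless slits.* A slit of class $\mu'$ lifts to a path whose endpoints differ by the lattice point $aug(\mu')$. So slits with class in $I\Lambda'$ lift to closed loops. They all have $\gamma_k=\gamma$, and contribute $(\gamma-1)(\text{cycle})$ to $\partial F_\#[S_c]$. This is why Lemma 9.2 insists on $\mu,\mu_a\in I$.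

*The $\omega$-slits.* The others contribute $\sum_i\pm\sum_{k<n}(\omega-1)\ell_{k,i}$, with sign independent of $k$, where $\ell_{k,i}$ is the lift of the $i$-th $\omega$-slit in the $k$-th copy $t\in[\frac kn,\frac{k+1}n]$ of the strip. The $\ell_{k,i}$ need not be closed.

*Compare the copies.* On the $k$-th and $0$-th copies of the (connected) cut strip, $F$ lifts the same map $\hat D^\Delta$, so the two lifts differ by translation by a lattice point. Along the edge $\tau=0$, $s=1$ the lift moves by $k\lambda$ from $t=0$ to $t=\frac kn$. So $\ell_{k,i}=\mathrm{tr}_k\ell_{0,i}$, with $\mathrm{tr}_k$ the translation by the lattice point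
$$k\,aug(\lambda)=k\tfrac qn\,\delta w_\Delta=n\zeta_k,\qquad\zeta_k=k\tfrac q{n^2}\,\delta w_\Delta\in\Lambda',$$
by Lemma 9.2(4). Let $\nu_\omega=\sum_{l<n}\omega^l$. The element $\nu_\omega\zeta_k\in\Lambda'[C]$ has augmentation $n\zeta_k$ and is $\omega$-invariant. So the translations of $V_q$ by $u\,\nu_\omega\zeta_k$, $u\in[0,1]$, commute with $\omega$ and join the identity to $\mathrm{tr}_k$. They move the endpoints of $\ell_{0,i}$, which are lattice points, along paths fixed pointwise by $\omega$. If $\Pi$ is the (suitably oriented) prism chain of this homotopy of $\ell_{0,i}$, then $\partial\Pi=\mathrm{tr}_k\ell_{0,i}-\ell_{0,i}+(\omega\text{-fixed paths})$, and hence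
$$(\omega-1)(\mathrm{tr}_k\ell_{0,i}-\ell_{0,i})=\partial\big((\omega-1)\Pi\big)\in\partial\big((\gamma-1)C_2(V_q)\big),$$
since $\omega-1\in(\gamma-1)\mathbb Z[C]$.

*Conclude.* Modulo $\partial((\gamma-1)C_2(V_q))$, by Lemma 9.2(3),
$$\sum_{k<n}(\omega-1)\ell_{k,i}\equiv n(\omega-1)\ell_{0,i}=(\omega-1)\big[(\omega-1)\xi\,\ell_{0,i}\big],$$
and $(\omega-1)\xi\,\ell_{0,i}$ is a cycle, since $\omega$ fixes the endpoints of $\ell_{0,i}$. As $\omega-1\in(\gamma-1)\mathbb Z[C]$, the right side is $\gamma-1$ applied to a cycle. So $\partial F_\#[S_c]$ is congruent to $\gamma-1$ applied to a cycle, Lemma 8.2 applies, and $[f^q]\in E_q(\Lambda')$.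

**Step 11 (kill the obstruction at level $q'=qn$).** With $\iota D^\Delta$ in place of $\tilde D^\Delta$ the sphere at level $q'$ is $\iota f^q$. By Lemma 8.1(iii), its class is $\iota_*[f^q]=n\alpha$ with $\alpha\in E_{q'}(\Lambda')$. Let $\tilde D^\Delta$ be $\iota D^\Delta$ modified in a small disc in the interior of the strip by adding an element $\alpha'\in E_{q'}(\Lambda')$, along a path in the strip from the end $t'=0$ to the disc. On the face $s=1$, $\tilde D^\Delta(nt,\tau)$ contains $n$ copies of this disc, with the same orientation. They contribute $\pi_1$-translates of $\pm\alpha'$ (same sign), all equal to $\pm\alpha'$ by Lemma 8.1(ii). So the sphere at level $q'$ has class $n\alpha\pm n\alpha'$. Choose $\alpha'=\mp\alpha$. Then $[f]=0$, and the homotopy extends over $L_\Delta$. The choices for different $\Delta<\sigma$ are independent, as they only concern $T'_\Delta$, and on $W_\sigma$ all use the same $\iota D^W$. So the homotopy from $\Psi_\sigma$ to $\chi_\sigma$ exists on all of $L_{\partial\sigma}$. This proves the claim, hence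 Proposition 6.1, and with Section 7 completes the proof of Theorem A. $\blacksquare$
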